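# Deciding whether interpolants exist in one-variable first-order modal logic

## 1. The guess: interpolants should cost about as much as validity

Fix the one-variable fragment $\mathsf{Q^1K}$ of first-order modal logic $\mathsf K$. Formulas are built from $\top,\bot$ and atoms $P(x)$, with $P$ a unary predicate symbol and $x$ the only individual variable, by the Boolean connectives $\neg,\land,\lor,\to,\leftrightarrow$, the quantifiers $\forall x,\exists x$ and the modal operators $\Box,\Diamond$. We write $P,\forall,\exists$ for $P(x),\forall x,\exists x$.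

**Definition (models).** A model is $\mathfrak M=(W,R,\Delta,I)$ with $(W,R)$ a Kripke frame, $\Delta\ne\emptyset$ a constant domain, and $I(w)$, for each $w\in W$, an assignment of a set $P^{I(w)}\subseteq\Delta$ to every predicate $P$. Truth is defined at pairs $(w,d)\in W\times\Delta$, called points: $\top$ always holds and $\bot$ never; $P$ holds iff $d\in P^{I(w)}$; Boolean connectives are as usual; $\forall\varphi$ (resp. $\exists\varphi$) holds at $(w,d)$ iff $\varphi$ holds at $(w,e)$ for all (resp. some) $e\in\Delta$; $\Box\varphi$ (resp. $\Diamond\varphi$) holds at $(w,d)$ iff $\varphi$ holds at $(v,d)$ for all (resp. some) $v$ with $wRv$. We write $\models\varphi$ if $\varphi$ is true at all points of all models.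

So a quantifier moves the element and keeps the world, while a modal operator moves the world and keeps the element. For example, let $\Delta=\{0,1\}$, $W=\{w,v\}$, let $wRv$ be the only edge, $P^{I(w)}=\{0\}$, $P^{I(v)}=\{1\}$. Then $P\wedge\Box\neg P$ holds at $(w,0)$, and $\exists(\neg P\wedge\Box P)$ holds at $(w,0)$ and at $(w,1)$. A formula all of whose atoms lie in the scope of a quantifier is called closed; its truth depends only on the world. The modal depth of a formula is the maximal nesting of $\Box,\Diamond$.

**Definition (IEP).** The interpolant existence problem is: given $\varphi,\psi$, decide whether there is a formula $\chi$ (an interpolant) such that every predicate of $\chi$ occurs in both $\varphi$ and $\psi$, and $\models\varphi\to\chi$ and $\models\chi\to\psi$. ($\chi$ may contain $\top,\bot$.)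

Two facts are known: $\mathsf{Q^1K}$ does not have the Craig interpolation property, that is, $\models\varphi\to\psi$ does not guarantee an interpolant; and IEP is decidable in non-elementary time. The question, whose source is Kurucz, Wolter and Zakharyaschev, "Deciding the Existence of Interpolants and Definitions in First-Order Modal Logic" (arXiv:2303.04598, 2023), is whether IEP can be decided in elementary time, i.e. in time bounded by a fixed finite tower of exponentials in the input size.

Here is the answer one would first guess. Validity in $\mathsf{Q^1K}$ is decidable in doubly exponential time (we prove this in Section 9). If an interpolant exists then $\models\varphi\to\psi$, so IEP only asks for a certificate of validity in a restricted vocabulary. Surely this costs one or two exponentials more, and the non-elementary bound is an artifact of a crude algorithm. **Guess.** IEP is elementary.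

To test the guess we need to know what it means, in terms of models, that no interpolant exists.

## 2. No interpolant means bisimilar points

Let $\sigma$ be a finite set of predicates.

**Definition (bisimulation).** A $\sigma$-bisimulation between $\mathfrak M=(W,R,\Delta,I)$ and $\mathfrak M'=(W',R',\Delta',I')$ is a relation $\beta\subseteq(W\times\Delta)\times(W'\times\Delta')$ such that $(w,d)\,\beta\,(w',d')$ implies

- (atom) the same $P\in\sigma$ hold at $(w,d)$ and $(w',d')$;
- (dom) for every $e\in\Delta$ there is $e'\in\Delta'$ with $(w,e)\,\beta\,(w',e')$, and conversely;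
- (mod) for every $v$ with $wRv$ there is $v'$ with $w'R'v'$ and $(v,d)\,\beta\,(v',d')$, and conversely.

For example, take two one-world models without edges, the first with two elements, one of them in $P$, the second with three elements, two of them in $P$. The relation "same truth value of $P$" is a $\{P\}$-bisimulation.

By induction on formulas, points related by a $\sigma$-bisimulation satisfy the same formulas over $\sigma$: (atom) handles atoms, (dom) the quantifiers, (mod) the modal operators.

**Definition (types).** For points of a model put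

- $\tau_0(w,e)=\{P\in\sigma: P\text{ holds at }(w,e)\}$,
- $\omega_j(w)=\{\tau_j(w,e):e\in\Delta\}$,
- $\tau_{j+1}(w,e)=\big(\tau_0(w,e),\{(\omega_j(v),\tau_j(v,e)):wRv\}\big)$,
- $\Theta_j(w,e)=(\omega_j(w),\tau_j(w,e))$.

For $\sigma=\{P\}$ the possible values of $\tau_0$ are $\emptyset$ and $\{P\}$, and those of $\omega_0$ are $\{\emptyset\}$, $\{\{P\}\}$ and $\{\emptyset,\{P\}\}$. In general the abstract values are: for $\tau_0$, subsets of $\sigma$; for $\omega_j$, nonempty sets of $\tau_j$-values; for $\tau_{j+1}$, pairs $(\alpha,Y)$ with $\alpha\subseteq\sigma$ and $Y$ a set of pairs ($\omega_j$-value, $\tau_j$-value). There are finitely many for each $j$. Each value is defined by a $\sigma$-formula: let $\chi_\alpha=\bigwedge_{P\in\alpha}P\wedge\bigwedge_{P\in\sigma\setminus\alpha}\neg P$,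
$$\chi_X=\bigwedge_{\tau\in X}\exists\chi_\tau\wedge\forall\bigvee_{\tau\in X}\chi_\tau,\qquad \chi_{(\alpha,Y)}=\chi_\alpha\wedge\bigwedge_{(X,\tau)\in Y}\Diamond(\chi_X\wedge\chi_\tau)\wedge\Box\bigvee_{(X,\tau)\in Y}(\chi_X\wedge\chi_\tau),$$
and $\chi_\Theta=\chi_X\wedge\chi_\tau$ for $\Theta=(X,\tau)$. By induction on $j$, each formula holds at a point iff the point has that value.

**Lemma 1.** Let $\sigma$ be the set of common predicates of $\varphi,\psi$, and $D$ the maximal modal depth of $\varphi,\psi$. The following are equivalent: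

- (a) there is no interpolant for $\varphi,\psi$;
- (b) some value $\Theta$ of $\Theta_D$ is realized both at a point satisfying $\varphi$ and at a point satisfying $\neg\psi$;
- (c) there are points $(w_1,d_1)$ of $\mathfrak M_1$ satisfying $\varphi$ and $(w_2,d_2)$ of $\mathfrak M_2$ satisfying $\neg\psi$ with $(w_1,d_1)\,\beta\,(w_2,d_2)$ for some $\sigma$-bisimulation $\beta$.

*Proof.* (c)⇒(a): an interpolant would hold at $(w_1,d_1)$, hence at $(w_2,d_2)$ by invariance, and then $\psi$ would hold there, a contradiction.

(a)⇒(b): suppose (b) fails. Let $\chi$ be the disjunction of the $\chi_\Theta$ over the finitely many values $\Theta$ realized at points satisfying $\varphi$. Then $\models\varphi\to\chi$. If $\chi$ holds at a point, the value of that point is realized at a $\varphi$-point, so by failure of (b) the point does not satisfy $\neg\psi$. Hence $\models\chi\to\psi$ and $\chi$ is an interpolant.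

(b)⇒(c): take $(w_1,d_1)\models\varphi$ and $(w_2,d_2)\models\neg\psi$ with equal $\Theta_D$. Unravel the two models from $w_1$ and $w_2$ into trees whose worlds are the $R$-paths $\gamma$ of length at most $D$ starting there; an edge extends a path by one step; the domains are kept, and atoms at $(\gamma,e)$ are read at $(\mathrm{last}(\gamma),e)$. By induction on formulas, a formula of modal depth $\le D-i$ has the same truth value at $(\gamma,e)$, where $\gamma$ has length $i$, as at $(\mathrm{last}(\gamma),e)$. So $\varphi$ and $\neg\psi$ still hold at the roots with $d_1$, $d_2$. Relate $(\gamma,e)$ and $(\gamma',e')$ iff $\gamma,\gamma'$ have the same length $i\le D$ and $\Theta_{D-i}(\mathrm{last}(\gamma),e)=\Theta_{D-i}(\mathrm{last}(\gamma'),e')$. Then (atom) holds since $\tau_{D-i}$ determines $\tau_0$. (dom) holds because the $\omega_{D-i}$-components agree: every $\tau_{D-i}$-value at one world occurs at the other. (mod) holds for $i<D$ because the second components of the $\tau_{D-i}$ agree, which gives for each successor one with the same $\Theta_{D-i-1}$;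 for $i=D$ there are no successors. $\square$

## 3. Testing the guess: no modalities, no quantifiers, one modal step

**No modal operators.** Let $\varphi,\psi$ have modal depth $0$ and no interpolant. By Lemma 1(b) there are $(w_1,d_1)\models\varphi$ and $(w_2,d_2)\models\neg\psi$ with equal $\Theta_0$. Let $\Delta^{\ast}$ be the set of pairs $(e_1,e_2)$ with $\tau_0(w_1,e_1)=\tau_0(w_2,e_2)$. As $\omega_0(w_1)=\omega_0(w_2)$, every $e_1$ and every $e_2$ occurs in some pair, and $(d_1,d_2)\in\Delta^{\ast}$. Make a one-world model with domain $\Delta^{\ast}$, reading the predicates of $\varphi$ at $e_1$ and those of $\psi$ at $e_2$; on shared predicates the two readings agree. By induction, formulas in the vocabulary of $\varphi$ hold at $(e_1,e_2)$ iff they hold at $(w_1,e_1)$, and likewise for $\psi$. So $\varphi\wedge\neg\psi$ holds at $(d_1,d_2)$. Hence here an interpolant exists iff $\models\varphi\to\psi$, and the guess is right.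

**No quantifiers.** Let $\varphi,\psi$ be quantifier-free without interpolant, and take $\beta$ from Lemma 1(c). Build a model with a one-element domain whose worlds are the pairs $\big((w,d),(w',d')\big)\in\beta$, with an edge to $\big((v,d),(v',d')\big)\in\beta$ if $wRv$ and $w'R'v'$. Read the predicates of $\varphi$ in the first component and those of $\psi$ in the second; (atom) makes this consistent. By (mod), quantifier-free formulas of either vocabulary keep their truth values, so $\varphi\wedge\neg\psi$ is satisfiable. Again IEP is validity, and the guess is right.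

**The sensible approach in general.** Both arguments amalgamate the two models along the bisimulation. With quantifiers and modalities together, one would take pairs $(w,w')$ as worlds and pairs $(d,d')$ as elements. The elements must be the same at all worlds, and here the approach stops: $\beta$ links pairs (world, element), and an element pair linked at one pair of worlds need not be linked at the next. The following example has modal depth $1$. Its shared predicates are $P,Q,S$; $H$ occurs only in $\varphi^\circ$ and $\hat Q$ only in $\psi^\circ$: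
$$\varphi^\circ=\forall\big(Q\to\Box(S\to H)\big)\wedge\Box\big[\exists(S\wedge P)\wedge\exists(S\wedge\neg P)\wedge\big(\forall(H\leftrightarrow P)\vee\forall(H\leftrightarrow\neg P)\big)\big],$$
$$\eta^\circ=\forall(\Diamond\hat Q\to Q)\wedge\Diamond\forall(S\to\hat Q),\qquad \psi^\circ=\neg\big(\eta^\circ\wedge(P\vee\neg P)\big).$$

*$\varphi^\circ\to\psi^\circ$ is valid.* If $\varphi^\circ$ and $\eta^\circ$ hold at a world $u$, there is a successor $v$ all of whose $S$-elements are in $\hat Q$, hence in $Q$ at $u$, hence in $H$ at $v$. But at $v$ the $S$-elements meet both $P$ and $\neg P$, while $H$ equals $P$ or $\neg P$.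

*There is no interpolant.* Let $\Delta=\{0,1\}^2$ with elements $d=(x(d),q(d))$. The model $\mathfrak M$ has a root $u$ with successors $u_0,u_1$; the model $\mathfrak N$ has a root $u'$ with successors $u'_g,u'_b$. Everywhere $P(d)$ iff $x(d)=0$. At both roots, $Q(d)$ iff $q(d)=1$. At $u_s$: $S(d)$ iff ($q(d)=1\Leftrightarrow x(d)=s$), and $H(d)$ iff $x(d)=s$. At $u'_c$: $S(d)$ iff ($q(d)=1\Leftrightarrow c=g$). In $\mathfrak N$, $\hat Q(d)$ iff $q(d)=1$, everywhere. All else is false. At $u$, $\varphi^\circ$ holds: if $q(d)=1$ and $S(d)$ at $u_s$ then $x(d)=s$, so $H(d)$; $q$ can be chosen to get $S$-elements with either value of $x$; and $H$ is $P$ at $u_0$, $\neg P$ at $u_1$. At $u'$, $\eta^\circ$ holds: $\Diamond\hat Q$ at $d$ means $q(d)=1$, and at $u'_g$ we have $S=\hat Q$. Relate $(u,d)$ to $(u',d)$, and $(u_s,d)$ to $(u'_c,d')$ iff $x(d)=x(d')$ and $S$ agrees at the two points. For (dom) below the roots, keep $x$ and choose $q$ so that $S$ agrees. For (mod) at the roots, $(u_s,d)$ and $(u'_c,d)$ agree on $S$ iff ($c=g\Leftrightarrow x(d)=s$), so for each $s$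 there is such a $c$ and for each $c$ there is such an $s$. By Lemma 1 there is no interpolant.

Now try to amalgamate. At the roots each $d$ is linked only to itself, so the domain must consist of the pairs $(d,d)$. A world $(u_s,u'_c)$ would need $(u_s,d)$ linked to $(u'_c,d)$ for all $d$; but this requires $c=g$ for the $d$ with $x(d)=s$ and $c=b$ for the others. The partner of $u_s$ depends on the element.

**What the example forces.** Let $\varphi^\circ$ hold at $(u_0,d_0)$ in any $\mathfrak M$ and $\eta^\circ$ at a bisimilar point with world $v_0$ in any $\mathfrak N$. Let $v_1$ be the successor of $v_0$ given by $\eta^\circ$, so that an $S$-element of $v_1$ is in $Q$ at $v_0$. Starting from any element of $v_0$, (dom) at $u_0,v_0$ and (mod) give a successor $v^0$ of $u_0$ some point of which is bisimilar to a point of $v_1$. At $v^0$ some $f^0$ satisfies $S\wedge P$; take $f'$ with $(v_1,f')$ bisimilar to $(v^0,f^0)$. Then $Q$ holds at $(v_0,f')$. Take $f$ with $(u_0,f)$ bisimilar to $(v_0,f')$, and then a successor $v$ of $u_0$ with $(v,f)$ bisimilar to $(v_1,f')$.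 Now $Q$ holds at $(u_0,f)$ and $S\wedge P$ at $(v,f)$, so $H$ holds at $(v,f)$, and therefore $H$ is $P$ throughout $v$. The same argument with $\neg P$ gives a successor where $H$ is $\neg P$. So $u_0$ has two successors that no shared formula can tell apart as worlds, yet they carry different hidden marks. With predicates $D_0,\dots,D_{n-1}$ in place of $P,\neg P$ we get $n$ indistinguishable successors with $n$ different hidden indices.

So interpolation already fails at depth $1$, and IEP is not validity. The guess itself is still standing: for depth bounded by a constant, Lemma 1(b) with Section 9 gives an elementary procedure (we count in Section 10). What kills the guess is iteration of the fan of hidden indices.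

## 4. The theorem, and how hidden indices read long strings

Let $\exp^0(x)=x$, $\exp^{i+1}(x)=2^{\exp^i(x)}$, and $\mathsf{tower}(0)=1$, $\mathsf{tower}(i+1)=2^{\mathsf{tower}(i)}$; so $\exp^2(3)=256$ and $\mathsf{tower}(3)=16$. The class $j$-ExpTime is the union of $\mathrm{DTIME}(\exp^j(q(m)))$ over polynomials $q$. The class $j$-ExpSpace consists of the languages decided by always-halting deterministic one-tape machines using at most $\exp^j(q(m))$ cells, $q$ a polynomial. $\mathsf{TOWER}$ is the union of $\mathrm{DTIME}(\mathsf{tower}(e(m)))$ over elementary functions $e$; completeness for it is under elementary-time many-one reductions. We use that every elementary function is bounded by some $\exp^i\circ q$ with $q$ a polynomial.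

**Theorem.**

1. For every $j\ge1$, IEP is $j$-ExpSpace-hard under polynomial-time many-one reductions, even for inputs of modal depth $\le2j+3$ with $\models\varphi\to\psi$. Hence IEP is not decidable in elementary time.
2. IEP for inputs of modal depth $\le D$ is in $(2D+3)$-ExpTime. IEP in general is $\mathsf{TOWER}$-complete, and hardness already holds for inputs with $\models\varphi\to\psi$.
3. No elementary function bounds the size of smallest interpolants.

So the non-elementary upper bound is optimal, and the guess is wrong.

The mechanism is this. Suppose we have, below every world $w$ of some kind, elements carrying values in a huge set $N_{k-1}$, and worlds $a$ carrying a bit string indexed by $N_{k-1}$: the elements of value $p$ all carry bit $p$ at $a$. A polynomial-size formula cannot name a position $p$. But suppose that for each $p$ there is a world $w_p$, indistinguishable from $w$, on which hidden predicates of $\varphi$ mark the elements of value $p$. Then at worlds below $w_p$ the formula can talk about "the bit at the marked position", and, since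 whatever lies below $w$ has a bisimilar copy below every $w_p$, each $w_p$ checks one position of the same string. Jointly the $w_p$ check everything, e.g. that one string is the binary successor of another. Then the strings themselves are numbers in a set $N_k$ of size $2^{|N_{k-1}|}$, elements carry values in $N_k$, and the depth-one trick of Section 3 produces worlds with all hidden indices in $N_k$. Iterating $K$ times gives indices in a set of size $\exp^{K-1}(n)$, which serve as tape cells.

## 5. Numbers and cyclic tilings

Fix $n\ge3$, $K\ge1$. Let $N_1=\{0,\dots,n-1\}$ and $N_{k+1}=\{0,1\}^{N_k}$, and identify $s\in N_{k+1}$ with the number $\sum_{p\in N_k}s(p)2^p$, so that $N_{k+1}=\{0,\dots,2^{|N_k|}-1\}$. In $N_k$, "$+1$" and "$-1$" are modulo $|N_k|$. Put $N=|N_K|=\exp^{K-1}(n)\ge3$. For $s\in N_{k+1}$ binary increment reads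
$$(s+1)(p)=s(p)\oplus c_s(p),\qquad c_s(0)=1,\quad c_s(p)=s(p-1)\wedge c_s(p-1)\ \ (p\ne0),\tag{1}$$
that is, $c_s(p)=1$ iff $s(q)=1$ for all $q<p$. For $n=3$ and $s=(s(0),s(1),s(2))=(1,1,0)$, the number $3$, we get $c_s=(1,1,1)$ and $s+1=(0,0,1)$, the number $4$. The string $(1,1,1)$, the number $7$, goes to $(0,0,0)$, as it should modulo $8$.

**Definition (tiling problem).** Given $n,K$ (in unary), a finite set $\mathcal T$, sets $\mathrm{Hor},\mathrm{Ver}\subseteq\mathcal T^2$ and $I_0,I_1\subseteq\mathcal T$: is there a solution $\rho:N_K\times\mathbb N\to\mathcal T$, i.e. a map with $(\rho(p,i),\rho(p+1,i))\in\mathrm{Hor}$ (with $p+1$ modulo $N$), $(\rho(p,i),\rho(p,i+1))\in\mathrm{Ver}$, $\rho(0,0)\in I_0$, and $\rho(p,0)\in I_1$ for $p\ne0$?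

For example, let $\mathcal T=\{0,1\}$, $\mathrm{Hor}=\{(0,1),(1,0)\}$, $\mathrm{Ver}=\{(0,0),(1,1)\}$, $I_0=\{0\}$, $I_1=\{0,1\}$, $n=3$. For $K=1$ there is no solution, because a cycle of length $3$ cannot alternate. For $K=2$ we have $N=8$ and $\rho(p,i)=p\bmod2$ is a solution.

For the next lemma, tapes have cells $0,1,2,\dots$ and machines are normalized so that they never try to move left from cell $0$.

**Lemma 2.** Let $M$ be an always-halting one-tape deterministic machine deciding $L$, which on inputs of length $m$ stays within cells $0,\dots,N-1$, where $N=\exp^{K-1}(n)\ge m+3$. From $w$ with $|w|=m$ and $n,K$ (in unary) one can compute, in time polynomial in $m+n+K$, a tiling instance with parameters $n,K$ that has a solution iff $w\in L$.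

*Proof.* Let $M_w$, started on the blank tape in cell $0$, write $w$, return to cell $0$ (both hard-wired in $O(m)$ states), simulate $M$, loop forever on the spot if $M$ accepts, and halt if $M$ rejects. It stays within cells $0,\dots,N-1$, so its tape may be regarded as a circle of length $N\ge3$. Let $\Gamma$ be its tape alphabet, $Q'$ its non-halting states, and $\Sigma=\Gamma\cup(Q'\times\Gamma)$; a symbol $(q,b)$ marks the head. Let $\delta:\Sigma^3\rightharpoonup\Sigma$ compute the next content of a cell from the contents of its left neighbor, itself and its right neighbor; it is undefined if the window contains two heads, or a head whose transition leads to a halting state. Put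

- $\mathcal T=\mathrm{dom}\,\delta$;
- $((a,b,c),(a',b',c'))\in\mathrm{Hor}$ iff $a'=b$ and $b'=c$;
- $((a,b,c),(a',b',c'))\in\mathrm{Ver}$ iff $b'=\delta(a,b,c)$;
- $I_0$: the tiles with middle component $(q_0,\sqcup)$, $q_0$ the start state; $I_1$: the tiles with middle component $\sqcup$.

If $M_w$ never halts, with configurations $c_0,c_1,\dots$, then all windows are in $\mathrm{dom}\,\delta$ and $\rho(p,i)=(c_i(p-1),c_i(p),c_i(p+1))$ is a solution.

Conversely, given a solution $\rho$, let $c_i(p)$ be the middle component of $\rho(p,i)$. By Hor, applied to $p-1,p$ and to $p,p+1$, $\rho(p,i)=(c_i(p-1),c_i(p),c_i(p+1))$. By the conditions on row $0$, $c_0$ is the initial configuration. If $c_i$ is the $i$-th configuration, then the window centered at the head lies in $\mathrm{dom}\,\delta$, so the next transition does not lead to a halting state; and by Ver, $c_{i+1}(p)=\delta(c_i(p-1),c_i(p),c_i(p+1))$ is the content of cell $p$ in the next configuration. So by induction every $c_i$ is the $i$-th configuration and $M_w$ never halts. Finally, $M_w$ never halts iff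 $w\in L$. $\square$

## 6. The formulas $\varphi$ and $\psi$

Given a tiling instance, we write formulas with the following intended picture. There are spine worlds ($U$ holds of everything), reached in $k\le K$ steps; a spine world of depth $k\ge1$ has a hidden index in $N_k$. There are active worlds of level $k$, $2\le k\le K+1$ ($A_k$ holds of everything); for $k\le K$ such a world carries a number in $N_k$ as a bit string, for $k=K+1$ a row of tiles. Elements have a value in each $N_k$.

**The predicates.** The shared set $\sigma$ consists of: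

- $D_i$ ($i<n$): the value in $N_1$ is $i$;
- $U$ and $A_k$ ($2\le k\le K+1$): the kind of world;
- $B_k,B'_k,C_k$ ($2\le k\le K$): bits of the number carried, of its successor, and of the carry string of (1);
- $T_t,T'_t$ ($t\in\mathcal T$): the row carried, and the next row;
- $E_k,F_k$ ($2\le k\le K+1$): the value of the element is what the world carries, resp. the successor of that;
- $S_k,Q_k$ ($1\le k\le K$): the fan mechanism of Section 3;
- $J$: the element stands for row $0$.

Only in $\varphi$: $H_k,H^-_k$ ($1\le k\le K$), marking the elements whose value is the hidden index, resp. one less; $Z_k$ ($2\le k\le K$), the bits of the hidden index; $b_k$ ($2\le k\le K$) and $G_t$ ($t\in\mathcal T$), memory for one bit, resp. one tile, of an element's value. Only in $\psi$: $\hat Q_k$ ($1\le k\le K$).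

**Abbreviations.** $\mathbf u=\forall U$, $\mathbf a_k=\forall A_k$; $\Box_{\mathbf u}\chi=\Box(\mathbf u\to\chi)$, with $k$-fold iterate $\Box^k_{\mathbf u}$;
$$\Box^{\ast}_k\chi=\bigwedge_{i=0}^{2K-k}\Box^i\chi,\qquad \mathrm{Rig}_k(P)=\bigwedge_{i=0}^{2K-k-1}\Box^i\forall\big((P\to\Box P)\wedge(\neg P\to\Box\neg P)\big);$$
$o_1=\forall(H_1\to D_0)$ and, for $k\ge2$, $o_k=\forall\neg Z_k$ (both say "the index is $0$"); $\mu_k=\forall(B_k\leftrightarrow Z_k)$ and $\mu'_k=\forall(B'_k\leftrightarrow Z_k)$ for $k\ge2$ ("the number carried, resp. its successor, is the index"); $\pi=\bigwedge_{P\in\sigma}(P\vee\neg P)$.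

**The formula $\psi$.** Let $\eta_K=\top$ and
$$\eta_{k-1}=\forall(\Diamond\hat Q_k\to Q_k)\wedge\Diamond\big(\mathbf u\wedge\forall(S_k\to\hat Q_k)\wedge\eta_k\big)\quad(1\le k\le K),\qquad \psi=\neg(\eta_0\wedge\pi).$$

**The formula $\varphi$** is the conjunction of $\pi$ and the following.

- ($\varphi_0$) $\Box^{2K+1}\bot$. Paths are short.
- ($\varphi_1$) $\Box^{\ast}_0\forall$(exactly one $D_i$ holds) $\wedge\bigwedge_i\mathrm{Rig}_0(D_i)$. Values in $N_1$ exist and never change.
- ($\varphi_2$) $\Box^{\ast}_0\big(\mathbf a_{k+1}\to\forall\Diamond(\mathbf a_k\wedge E_k)\big)$ for $2\le k\le K$. At a level-$(k+1)$ world every element still shows its value in $N_k$.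
- ($\varphi_3$) $\Box_{\mathbf u}^{k-1}\forall\big(Q_k\to\Box(\mathbf u\wedge S_k\to H_k)\big)$ for $1\le k\le K$. This is the fan.
- ($\varphi_4$) $\Box_{\mathbf u}\big[\bigwedge_i\exists(S_1\wedge D_i)\wedge\bigvee_i\big(\forall(H_1\leftrightarrow D_i)\wedge\forall(H_1^-\leftrightarrow D_{i-1\bmod n})\big)\big]$. Indices at depth $1$.
- ($\varphi_5$) For $2\le k\le K$: $\Box_{\mathbf u}^k\big[\forall\Diamond(\mathbf a_k\wedge E_k)\wedge\Box(\mathbf a_k\to\exists F_k)\wedge\forall(\Diamond(\mathbf a_k\wedge F_k)\to S_k)\wedge\exists H_k\wedge\Box\forall\big(\mathbf a_k\wedge E_k\to((H_k\leftrightarrow\mu_k)\wedge(H_k^-\leftrightarrow\mu'_k))\big)\big]$. Values and indices at depth $k$.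
- ($\varphi_6$) $\Box^k_{\mathbf u}(\mathrm{Rig}_k(H_k)\wedge\mathrm{Rig}_k(H^-_k))$ for $1\le k\le K$, and $\Box^k_{\mathbf u}\mathrm{Rig}_k(Z_k)$ for $2\le k\le K$. The index is remembered below.
- ($\varphi_7$) For $2\le k\le K$: $\Box^{k-1}_{\mathbf u}\big[\mathrm{Rig}_{k-1}(b_k)\wedge\Box^{\ast}_{k-1}(\mathbf a_k\to\lambda_k)\big]$, where $\lambda_k$ is the conjunction of
  - $\forall(H_{k-1}\to X)\vee\forall(H_{k-1}\to\neg X)$ for $X\in\{B_k,B'_k,C_k\}$;
  - $\forall(B'_k\leftrightarrow\neg(B_k\leftrightarrow C_k))$;
  - $o_{k-1}\to\forall(H_{k-1}\to C_k)$;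
  - $\neg o_{k-1}\to\big(\forall(H_{k-1}\to C_k)\leftrightarrow\forall(H^-_{k-1}\to B_k\wedge C_k)\big)$;
  - $\forall\big(E_k\to(b_k\leftrightarrow\forall(H_{k-1}\to B_k))\big)$ and $\forall\big(F_k\to(b_k\leftrightarrow\forall(H_{k-1}\to B'_k))\big)$.
- ($\varphi_8$) $\Box^K_{\mathbf u}\big[\bigwedge_t\mathrm{Rig}_K(G_t)\wedge\Box^{\ast}_K(\mathbf a_{K+1}\to\lambda_{K+1})\wedge\forall\Diamond(\mathbf a_{K+1}\wedge E_{K+1})\wedge\Box(\mathbf a_{K+1}\to\exists F_{K+1})\wedge\exists J\wedge\forall\big(J\to\Box(\mathbf a_{K+1}\wedge E_{K+1}\to\iota)\big)\big]$, where $\iota=\big(o_K\to\forall(H_K\to\bigvee_{t\in I_0}T_t)\big)\wedge\big(\neg o_K\to\forall(H_K\to\bigvee_{t\in I_1}T_t)\big)$ and $\lambda_{K+1}$ is the conjunction of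
  - $\forall$(exactly one $T_t$ and exactly one $T'_t$ hold); $\bigvee_t\forall(H_K\to T_t)$; $\bigvee_t\forall(H_K\to T'_t)$;
  - $\bigwedge_t\big(\forall(H^-_K\to T_t)\to\forall(H_K\to\bigvee_{(t,t')\in\mathrm{Hor}}T_{t'})\big)$;
  - $\forall\bigwedge_t\big(T_t\to\bigvee_{(t,t')\in\mathrm{Ver}}T'_{t'}\big)$;
  - $\forall\big(E_{K+1}\to\bigwedge_t(G_t\leftrightarrow\forall(H_K\to T_t))\big)$ and $\forall\big(F_{K+1}\to\bigwedge_t(G_t\leftrightarrow\forall(H_K\to T'_t))\big)$.

The formulas are computable in time polynomial in $n+K+|\mathcal T|$. Because of $\pi$, the common predicates are exactly $\sigma$. The modal depth of $\psi$ is $K$. That of $\varphi$ is $2K+1$: $(\varphi_0)$ and $(\varphi_2)$ have depth at most $2K+1$, with $(\varphi_0)$ reaching it; $(\varphi_1),(\varphi_6),(\varphi_7),(\varphi_8)$ have depth at most $2K$; $(\varphi_3)$ at most $K$; $(\varphi_4)$ has depth $1$; $(\varphi_5)$ at most $K+1$. The formulas in the scope of the prefixes $\Box^k_{\mathbf u}$ and $\Box^{\ast}_0$ are closed.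

**Remark ($\varphi\to\psi$ is valid).** Suppose $\varphi\wedge\eta_0$ holds at a point with world $u_0$. Some successor $u_1\models\mathbf u$ has all its $S_1$-elements in $\hat Q_1$; they are in $Q_1$ at $u_0$, hence in $H_1$ at $u_1$ by $(\varphi_3)$. By $(\varphi_4)$, $u_1$ has elements in $S_1\wedge D_0$ and in $S_1\wedge D_1$, while $H_1$ coincides with a single $D_i$. By $(\varphi_1)$ this gives $i=0$ and $i=1$, a contradiction.

**Proposition 3.** The tiling instance has a solution iff there is no interpolant for $\varphi,\psi$.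

The next two sections prove the two directions.

## 7. From a tiling to bisimilar models of $\varphi$ and $\neg\psi$

**Step 1: the two models.** Here we write down the intended picture, so that Lemma 1(c) can be applied. Let $\rho$ be a solution with rows $r_i=\rho(\cdot,i):N_K\to\mathcal T$, and $\mathcal R=\{r_i:i\in\mathbb N\}$, a finite set. For $r\in\mathcal R$ choose $i$ with $r=r_i$ and put $r^+=r_{i+1}$. Both models have the domain
$$\Delta=N_1\times\dots\times N_K\times\mathcal R\times\{0,1\}^K,\qquad d=(x_1(d),\dots,x_K(d),r(d),q_1(d),\dots,q_K(d)).$$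

The worlds of $\mathfrak M$ form a tree. Its spine worlds are $u_{s_1\dots s_k}$ ($0\le k\le K$, $s_i\in N_i$), with spine successors $u_{s_1\dots s_ks_{k+1}}$ if $k<K$. A spine world of depth $k\ge2$ also has one active successor $a^t_k$ of level $k$ for each $t\in N_k$. A spine world of depth $K$ has moreover one active successor $a^r_{K+1}$ of level $K+1$ for each $r\in\mathcal R$. An active world of level $k+1$ ($2\le k\le K$) has one successor $a^t_k$ for each $t\in N_k$. Active worlds with different parents are different. The worlds of $\mathfrak N$ are the same, except that spine worlds are $u'_{c_1\dots c_k}$ with $c_i\in\{g,b\}$.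

Shared predicates, in both models, false where not mentioned:

- $D_i(d)$ iff $x_1(d)=i$, at all worlds. $U$ holds of everything at spine worlds, $A_k$ of everything at active worlds of level $k$.
- At spine depth $k-1$ ($1\le k\le K$): $Q_k(d)$ iff $q_k(d)=1$. At spine depth $K$: $J(d)$ iff $r(d)=r_0$.
- At $u_{s_1\dots s_k}$, $k\ge1$: $S_k(d)$ iff ($q_k(d)=1\Leftrightarrow x_k(d)=s_k$). At $u'_{c_1\dots c_k}$: $S_k(d)$ iff ($q_k(d)=1\Leftrightarrow c_k=g$).
- At $a^t_k$, $2\le k\le K$, with parent $y$: $E_k(d)$ iff $x_k(d)=t$; $F_k(d)$ iff $y$ is a spine world, $x_k(d)=t+1$ and $S_k$ holds at $(y,d)$. With $p=x_{k-1}(d)$: $B_k(d)$ iff $t(p)=1$; $B'_k(d)$ iff $(t+1)(p)=1$; $C_k(d)$ iff $c_t(p)=1$.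
- At $a^r_{K+1}$: $E_{K+1}(d)$ iff $r(d)=r$; $F_{K+1}(d)$ iff $r(d)=r^+$; $T_t(d)$ iff $r(x_K(d))=t$; $T'_t(d)$ iff $r^+(x_K(d))=t$.

Hidden predicates of $\mathfrak M$, false at worlds not mentioned:

- At $u_{s_1\dots s_k}$ ($k\ge1$) and all its descendants: $H_k(d)$ iff $x_k(d)=s_k$; $H^-_k(d)$ iff $x_k(d)+1=s_k$; $Z_k(d)$ iff $s_k(x_{k-1}(d))=1$ (for $k\ge2$).
- At $u_{s_1\dots s_{k-1}}$ and all its descendants, $2\le k\le K$: $b_k(d)$ iff $x_k(d)(s_{k-1})=1$.
- At $u_{s_1\dots s_K}$ and all its descendants: $G_t(d)$ iff $r(d)(s_K)=t$.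

This is well defined, since each world has at most one spine world of a given depth among itself and its ancestors. Hidden predicates of $\mathfrak N$: $\hat Q_k(d)$ iff $q_k(d)=1$, everywhere.

**Step 2: $\neg\psi$ holds at $(u'_\emptyset,d)$ for every $d$.** We check $\eta_0$ along the path $u'_\emptyset,u'_g,u'_{gg},\dots$. At a spine world of depth $k-1$, $\Diamond\hat Q_k(d)$ implies $q_k(d)=1$, i.e. $Q_k(d)$. At $u'_{g\dots g}$ of depth $k$, $S_k(d)$ iff $q_k(d)=1$ iff $\hat Q_k(d)$. The formula $\pi$ is always true.

**Step 3: $\varphi$ holds at $(u_\emptyset,d)$ for every $d$.** We go through the conjuncts. Note that $\mathbf u$ holds exactly at spine worlds and $\mathbf a_k$ exactly at active worlds of level $k$, so $\Box^k_{\mathbf u}$ at $u_\emptyset$ refers exactly to the spine worlds of depth $k$. Also, for $k\ge1$, $o_k$ holds at $u_{s_1\dots s_k}$ and at each of its descendants iff $s_k=0$: for $k=1$ because $H_1$ is the nonempty set of all $d$ with $x_1(d)=s_1$; for $k\ge2$ because $x_{k-1}$ takes all values.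

- $(\varphi_0)$: the longest paths have $K$ spine edges, one edge to level $K+1$ and $K-1$ edges down to level $2$, in total $2K$.
- $(\varphi_1)$: each $d$ satisfies exactly $D_{x_1(d)}$, at all worlds.
- $(\varphi_2)$: at an active world of level $k+1$, $d$ has the successor $a_k^{x_k(d)}$, where $E_k(d)$ holds.
- $(\varphi_3)$: if $q_k(d)=1$ and $S_k(d)$ at $u_{s_1\dots s_k}$, then $x_k(d)=s_k$, so $H_k(d)$.
- $(\varphi_4)$ at $u_{s_1}$: for $\exists(S_1\wedge D_i)$ take $x_1=i$ and choose $q_1$ suitably; the disjunction holds with $i=s_1$.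
- $(\varphi_5)$ at $u_{s_1\dots s_k}$: $d$ has the $E_k$-successor $a_k^{x_k(d)}$. Each successor $a_k^t$ has an $F_k$-element: take $x_k=t+1$ and $q_k$ so that $S_k$ holds at the parent. $F_k$ at such a successor implies $S_k$ at the parent by definition. $\exists H_k$ is clear. If $E_k(d)$ at $a^t_k$, then $x_k(d)=t$; $\mu_k$ holds there iff $t=s_k$ (since $x_{k-1}$ takes all values), i.e. iff $H_k(d)$; and $\mu'_k$ holds iff $t+1=s_k$, i.e. iff $H^-_k(d)$.
- $(\varphi_6)$: $H_k,H^-_k,Z_k$ are constant, element by element, on $u_{s_1\dots s_k}$ and its descendants.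
- $(\varphi_7)$ at $u_{s_1\dots s_{k-1}}$: $b_k$ is constant there and on the descendants. Let $a^t_k$ be a level-$k$ descendant. There $H_{k-1}$ consists of the elements with $x_{k-1}=s_{k-1}$ and $H^-_{k-1}$ of those with $x_{k-1}=s_{k-1}-1$; both are nonempty. As $B_k,B'_k,C_k$ depend only on $x_{k-1}$, the first item of $\lambda_k$ holds. The second is $(t+1)(p)=t(p)\oplus c_t(p)$; the third is $c_t(0)=1$; the fourth is $c_t(s_{k-1})=t(s_{k-1}-1)\wedge c_t(s_{k-1}-1)$ for $s_{k-1}\ne0$; all are in (1). If $E_k(d)$, then $x_k(d)=t$, so $b_k(d)$ iff $t(s_{k-1})=1$ iff $\forall(H_{k-1}\to B_k)$. If $F_k(d)$, then $x_k(d)=t+1$, so $b_k(d)$ iff $(t+1)(s_{k-1})=1$ iff $\forall(H_{k-1}\to B'_k)$.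
- $(\varphi_8)$ at $u_{s_1\dots s_K}$: $G_t$ is constant below. The only level-$(K+1)$ descendants are the successors $a^r_{K+1}$. At such a world each $d$ satisfies exactly $T_{r(x_K(d))}$ and $T'_{r^+(x_K(d))}$, and all $H_K$-elements satisfy $T_{r(s_K)}$ and $T'_{r^+(s_K)}$. $\forall(H^-_K\to T_t)$ holds iff $t=r(s_K-1)$, and then $(t,r(s_K))\in\mathrm{Hor}$, as $r$ is a row of $\rho$. The Ver item holds since $(r(p),r^+(p))\in\mathrm{Ver}$ for all $p$. If $E_{K+1}(d)$, then $r(d)=r$, so $G_t(d)$ iff $r(s_K)=t$ iff $\forall(H_K\to T_t)$. If $F_{K+1}(d)$, then $r(d)=r^+$, so $G_t(d)$ iff $r^+(s_K)=t$ iff $\forall(H_K\to T'_t)$. Each $d$ has the $E_{K+1}$-successor $a_{K+1}^{r(d)}$, and $F_{K+1}\ne\emptyset$ at $a^r_{K+1}$ since $r^+\in\mathcal R$. $\exists J$ is clear. If $J(d)$ and $E_{K+1}(d)$ at $a^r_{K+1}$, then $r=r_0$, and $\iota$ holds there, since $r_0(0)\in I_0$, $r_0(p)\in I_1$ for $p\ne0$, and $o_K$ holds iff $s_K=0$.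

**Step 4: the bisimulation.** It remains to relate $(u_\emptyset,d)$ and $(u'_\emptyset,d)$. Let $\beta$ consist of the following pairs of a point of $\mathfrak M$ and a point of $\mathfrak N$.

- (i) $(u,d)\,\beta\,(u',d')$ for spine worlds of equal depth $k$ if $x_i(d)=x_i(d')$ for all $i$, $r(d)=r(d')$, $q_i(d)=q_i(d')$ for all $i>k$, and (if $k\ge1$) $S_k$ agrees at the two points.
- (ii) $(a,d)\,\beta\,(a',d')$ for active worlds of equal level $k$ and equal superscript, whose parents are both spine or both active, if $x_i(d)=x_i(d')$ for all $i<k$ and $E_k,F_k$ agree at the two points.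

(atom) In (i) the relevant atoms are $D_i,U,S_k,Q_{k+1},J$, and $Q_{k+1}$ agrees because $q_{k+1}$ does. In (ii) they are $D_i,A_k,E_k,F_k$ and those determined by the superscript and $x_{k-1}$; since $k\ge2$, $x_1$ and $x_{k-1}$ agree.

(dom) In (i), given $e$, let $e'$ agree with $e$ except that (if $k\ge1$) $q_k(e')$ is chosen so that $S_k$ agrees. This works in both directions, since in each model flipping $q_k$ flips $S_k$. In (ii) with $k\le K$ and spine parents $y,y'$ (both of depth $k$): given $e$, let $e'$ agree with $e$ except that $q_k(e')$ is chosen so that $S_k$ at $(y',e')$ agrees with $S_k$ at $(y,e)$; then $E_k,F_k$ agree. The converse is the same. If the parents are active, $F_k$ is false and $E_k$ depends on $x_k$ and the superscript; if $k=K+1$, $E_k,F_k$ depend only on $r(e)$ and the superscript. In both cases take $e'=e$.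

(mod) In (i), an active successor is matched by the active successor with the same level and superscript: $x_k,S_k,r$ agree, so $E,F$ agree, and both parents are spine. A spine successor $u_{s_1\dots s_{k+1}}$ of $u$ is matched by the spine successor $u'_{c_1\dots c_{k+1}}$ of $u'$ with $c_{k+1}=g$ iff $x_{k+1}(d)=s_{k+1}$; since $q_{k+1}(d)=q_{k+1}(d')$, $S_{k+1}$ agrees. Conversely, for given $c_{k+1}$ choose $s_{k+1}=x_{k+1}(d)$ if $c_{k+1}=g$ and $s_{k+1}\ne x_{k+1}(d)$ otherwise, which is possible as $|N_{k+1}|\ge2$. In (ii), a level-$2$ world has no successors; for $k\ge3$, $a^t_{k-1}$ below the first world is matched by $a^t_{k-1}$ below the second and vice versa: $x_i$ agrees for $i\le k-1$, so $E_{k-1}$ agrees; $F_{k-1}$ is false in both; both parents are active.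

Since $(u_\emptyset,d)\,\beta\,(u'_\emptyset,d)$, Lemma 1 shows that there is no interpolant.

## 8. From bisimilar models to a tiling

Assume there is no interpolant. By Lemma 1 there are $\mathfrak M,u_0,d_0\models\varphi$ and $\mathfrak N,v_0,e_0\models\eta_0$ related by a $\sigma$-bisimulation.

**Step 1: indistinguishability of points and of worlds.** This sets up the transfer principle used throughout. Write $(w,d)\sim(w',d')$, each point in $\mathfrak M$ or $\mathfrak N$, if some $\sigma$-bisimulation relates them. Identities, inverses, compositions and unions of $\sigma$-bisimulations are $\sigma$-bisimulations, so $\sim$ is an equivalence relation and is itself a $\sigma$-bisimulation between any two of the models. For worlds let $w\approx w'$ if $(w,d)\sim(w',d')$ for some $d,d'$. Then by (dom) for every $d$ there is $d'$ with $(w,d)\sim(w',d')$, and conversely; so $\approx$ is an equivalence relation. Closed $\sigma$-formulas such as $\mathbf u,\mathbf a_k$ are invariant under $\approx$. Iterating (mod) we get: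

(T) *If $y\approx y^{\ast}$ and $f$ is an element, there is $f^{\ast}$ with $(y,f)\sim(y^{\ast},f^{\ast})$, and then for every path $y=y_0R\cdots Ry_l$ there is a path $y^{\ast}=y^{\ast}_0R\cdots Ry^{\ast}_l$ with $(y_i,f)\sim(y_i^{\ast},f^{\ast})$ for all $i$. The same $f^{\ast}$ serves all paths. In particular $y_l\approx y^{\ast}_l$.*

**Step 2: the spine.** We extract a spine from $\eta_0$ and collect the worlds of $\mathfrak M$ that look like it. From $\eta_0$ fix $v_0Rv_1R\cdots Rv_K$ in $\mathfrak N$ with $v_k\models\mathbf u$ for $k\ge1$ and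
$$S_k\text{ at }(v_k,e)\ \Rightarrow\ \hat Q_k\text{ at }(v_k,e)\ \Rightarrow\ Q_k\text{ at }(v_{k-1},e),\qquad 1\le k\le K,\ e\in\Delta^{\mathfrak N}.\tag{2}$$
Let $\mathcal W_0=\{u_0\}$, and for $k\ge1$ let $\mathcal W_k$ be the set of worlds $w$ of $\mathfrak M$ with $w\models\mathbf u$, $w\approx v_k$ and $w^-Rw$ for some $w^-\in\mathcal W_{k-1}$. All members of $\mathcal W_k$ are $\approx v_k$, hence $\approx$-equivalent to each other. All $\mathcal W_k$ are nonempty: if $w\in\mathcal W_{k-1}$, apply (T) to $v_{k-1}\approx w$ and the edge $v_{k-1}Rv_k$; the resulting successor satisfies $\mathbf u$ by invariance.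

Worlds in $\mathcal W_k$ are reached from $u_0$ by $k$ steps through $\mathbf u$-worlds, so they satisfy the closed formulas in the scope of $\Box^k_{\mathbf u}$ in $\varphi$. By $(\varphi_0)$ every path from $u_0$ has length $\le2K$. Call descendants of $w$ the worlds reachable from $w$ in $\ge0$ steps. At $w\in\mathcal W_k$ all descendants are within $2K-k$ steps, so $\Box^{\ast}_k$ refers to all descendants of $w$, and $\mathrm{Rig}_k(P)$ says that for each element $P$ is constant on all descendants of $w$. "Rigid" is meant in this sense.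

**Step 3: values.** We define, by shared predicates only, what number an element or an active world carries. For points in either model define partially:

- $\mathrm{val}_1(w,f)=i$ iff $D_i$ is the only one of $D_0,\dots,D_{n-1}$ true at $(w,f)$.
- For $k\ge2$, $s\in N_k$: $\mathrm{str}_k(a)=s$ iff $\mathrm{val}_{k-1}(a,g)$ is defined for all $g$, these values exhaust $N_{k-1}$, and for all $g$: $B_k$ holds at $(a,g)$ iff $s(\mathrm{val}_{k-1}(a,g))=1$.
- For $k\ge2$, $s\in N_k$: $\mathrm{val}_k(w,f)=s$ iff there is a successor $a$ of $w$ with $a\models\mathbf a_k$ and $E_k$ at $(a,f)$, and every such $a$ has $\mathrm{str}_k(a)=s$.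

The number $s$ is unique when it exists; for $\mathrm{str}_k$ because the values exhaust $N_{k-1}$. In the model $\mathfrak M$ of Section 7, for instance, $\mathrm{str}_k(a^t_k)=t$, and $\mathrm{val}_k(u,d)=x_k(d)$ for spine worlds $u$ of depth $k$: for $k=1$ this is the definition of $D_i$. For $k\ge2$, the only active level-$k$ successor of a spine world of depth $k$, or of an active world of level $k+1$, where $E_k(d)$ holds is $a^{x_k(d)}_k$, and the $B_k$-bits of $a^t_k$ at elements with $x_{k-1}=p$ are $t(p)$; so by induction on $k$ both $\mathrm{str}_k(a^t_k)=t$ and $\mathrm{val}_k=x_k$ at all these worlds.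

**Lemma 4.** If $(w,f)\sim(w',f')$ and $\mathrm{val}_k(w,f)=s$, then $\mathrm{val}_k(w',f')=s$. If $a\approx a'$ and $\mathrm{str}_k(a)=s$, then $\mathrm{str}_k(a')=s$.

*Proof.* Induction on $k$. For $\mathrm{val}_1$ this is (atom). For $\mathrm{str}_k$: every $g'$ has some $g$ with $(a,g)\sim(a',g')$, so $\mathrm{val}_{k-1}(a',g')=\mathrm{val}_{k-1}(a,g)$ by the induction hypothesis, and $B_k$ agrees at the two points; every value $\mathrm{val}_{k-1}(a,g)$ occurs at $a'$ by the other half of (dom). For $\mathrm{val}_k$: a successor $a$ of $w$ with $\mathbf a_k$ and $E_k$ at $(a,f)$ is matched by a successor $a'$ of $w'$ with $(a,f)\sim(a',f')$, hence $a'\models\mathbf a_k$ and $E_k$ holds at $(a',f')$; so such an $a'$ exists. Conversely each such $a'$ is matched by such an $a$, and $\mathrm{str}_k(a')=\mathrm{str}_k(a)=s$ since $a\approx a'$. $\square$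

**Lemma 5.** Let $1\le k\le K$ and $\Delta=\Delta^{\mathfrak M}$.

- $(\mathrm I_k)$ If $v\in\mathcal W_k$, and $y=v$ or $y$ is a descendant of $v$ with $y\models\mathbf a_{k+1}$, then for all $g\in\Delta$, $\mathrm{val}_k(y,g)$ is defined and equals $\mathrm{val}_k(v,g)$.
- $(\mathrm{II}_k)$ If $v\in\mathcal W_k$, then for each $s\in N_k$ there is $f$ with $S_k$ at $(v,f)$ and $\mathrm{val}_k(v,f)=s$.
- $(\mathrm{III}_k)$ If $v\in\mathcal W_k$, there is $s=:\mathrm{ind}(v)\in N_k$ such that for all $g$: $H_k$ holds at $(v,g)$ iff $\mathrm{val}_k(v,g)=s$; $H^-_k$ holds at $(v,g)$ iff $\mathrm{val}_k(v,g)+1=s$; and $v\models o_k$ iff $s=0$.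
- $(\mathrm{IV}_k)$ For every $w\in\mathcal W_{k-1}$ and $s\in N_k$ there is $v\in\mathcal W_k$ with $wRv$ and $\mathrm{ind}(v)=s$.

By $(\mathrm{II}_k)$ the number $s$ in $(\mathrm{III}_k)$ is unique. The proof is by induction on $k$ and occupies Steps 4 to 7. In words: values exist and persist below $v$; all values occur on $S_k$-elements; each $v\in\mathcal W_k$ has a hidden index; all indices occur below every $w$.

**Step 4: the fan, $(\mathrm{IV}_k)$ from $(\mathrm I_k)$–$(\mathrm{III}_k)$.** This repeats the argument of Section 3 with $N_k$ in place of two marks. Take $v^0\in\mathcal W_k$ and, by $(\mathrm{II}_k)$, $f^0$ with $S_k$ at $(v^0,f^0)$ and $\mathrm{val}_k(v^0,f^0)=s$. As $v^0\approx v_k$, there is $f'\in\Delta^{\mathfrak N}$ with $(v_k,f')\sim(v^0,f^0)$. So $S_k$ holds at $(v_k,f')$ and $\mathrm{val}_k(v_k,f')=s$ by Lemma 4. By (2), $Q_k$ holds at $(v_{k-1},f')$. As $w\approx v_{k-1}$, (T) gives $f$ with $(w,f)\sim(v_{k-1},f')$ and $v$ with $wRv$ and $(v,f)\sim(v_k,f')$. Then $v\approx v_k$ and $v\models\mathbf u$, so $v\in\mathcal W_k$. Moreover $Q_k$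 holds at $(w,f)$ and $S_k$ at $(v,f)$, so $H_k$ holds at $(v,f)$ by $(\varphi_3)$ at $w$. Since $\mathrm{val}_k(v,f)=s$, $(\mathrm{III}_k)$ gives $\mathrm{ind}(v)=s$.

**Step 5: the base $k=1$.** $(\mathrm I_1)$ is $(\varphi_1)$: exactly one $D_i$ holds at each point below $u_0$, and $D_i$ is rigid. $(\mathrm{II}_1)$ is the first conjunct in $(\varphi_4)$. For $(\mathrm{III}_1)$ let $s=i$ be given by the disjunction in $(\varphi_4)$; then $H_1$ marks the value $s$ and $H^-_1$ the value $s-1$. By $(\mathrm{II}_1)$, $H_1$ is nonempty, so $o_1=\forall(H_1\to D_0)$ holds iff $s=0$. $(\mathrm{IV}_1)$ follows by Step 4.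

**Step 6: each indexed world checks one position.** Here we prove four facts, for use in the induction step and, with $k=K+1$, in the extraction of the tiling. Let $2\le k\le K+1$ and assume $(\mathrm I_{k-1})$–$(\mathrm{IV}_{k-1})$. For $w\in\mathcal W_{k-1}$, a $k$-world under $w$ is a descendant $a$ of $w$ with $a\models\mathbf a_k$. By $(\mathrm I_{k-1})$, $\mathrm{val}_{k-1}(a,g)=\mathrm{val}_{k-1}(w,g)$ for all $g$, and by $(\mathrm{II}_{k-1})$ all values in $N_{k-1}$ occur. By $(\mathrm{IV}_{k-1})$ and $\mathcal W_{k-2}\ne\emptyset$, fix for each $p\in N_{k-1}$ some $w_p\in\mathcal W_{k-1}$ with $\mathrm{ind}(w_p)=p$. For every $w\in\mathcal W_{k-1}$ we have $w\approx v_{k-1}\approx w_p$.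

**Fact A.** *At a $k$-world $a$ under $w_p$, $H_{k-1}$ holds exactly of the $g$ with $\mathrm{val}_{k-1}(a,g)=p$, $H^-_{k-1}$ exactly of those with $\mathrm{val}_{k-1}(a,g)+1=p$, both sets are nonempty, and $a\models o_{k-1}$ iff $p=0$.* By $(\mathrm{III}_{k-1})$ the corresponding statements hold at $w_p$. $H_{k-1},H^-_{k-1}$ are rigid below $w_p$ by $(\varphi_6)$, and values at $a$ equal those at $w_p$. The values $p$ and $p-1$ occur. Finally $o_{k-1}$ has the same truth value at $a$ as at $w_p$: if $k-1\ge2$ because $Z_{k-1}$ is rigid below $w_p$, if $k-1=1$ because $H_1$ and $D_0$ are.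

**Fact B.** *Let $X\in\{B_k,B'_k,C_k\}$ (if $k=K+1$: $X\in\{T_t,T'_t:t\in\mathcal T\}$). At every $k$-world $a$ under $w\in\mathcal W_{k-1}$, the truth of $X$ at $(a,g)$ depends only on $\mathrm{val}_{k-1}(a,g)$.* Suppose $\mathrm{val}_{k-1}(a,g_1)=\mathrm{val}_{k-1}(a,g_2)=p$. By (T), from $w\approx w_p$, there is a $k$-world $a'$ under $w_p$ with $a'\approx a$. Choose $g'_i$ with $(a,g_i)\sim(a',g'_i)$. Then $\mathrm{val}_{k-1}(a',g'_i)=p$ by Lemma 4, so $H_{k-1}$ holds at $(a',g'_i)$ by Fact A. By $\lambda_k$ at $a'$ (its first item, for $k=K+1$ the three parts of its first item), $X$ agrees at $(a',g'_1)$ and $(a',g'_2)$, hence at $(a,g_1)$ and $(a,g_2)$.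

So we may write $X^a:N_{k-1}\to\{0,1\}$. By invariance of $\mathrm{val}_{k-1}$ and $X$, $X^a=X^{a^{\ast}}$ whenever $a\approx a^{\ast}$ are $k$-worlds under members of $\mathcal W_{k-1}$. If $k\le K$, then $\mathrm{str}_k(a)=B^a_k$.

**Fact C.** *Let $a,a^{\ast}$ be $k$-worlds under $w\in\mathcal W_{k-1}$ and $f\in\Delta$ with $E_k$ at $(a,f)$. For $k\le K$: if $E_k$ holds at $(a^{\ast},f)$, then $B^a_k=B^{a^{\ast}}_k$; if $F_k$ holds at $(a^{\ast},f)$, then $B^a_k=B'^{\,a^{\ast}}_k$. For $k=K+1$: likewise $T^a_t=T^{a^{\ast}}_t$, resp. $T^a_t=T'^{\,a^{\ast}}_t$, for all $t$.* Let $p\in N_{k-1}$. By (T) there are $f'$ with $(w,f)\sim(w_p,f')$ and $k$-worlds $a',a^{\ast\prime}$ under $w_p$ with $(a,f)\sim(a',f')$ and $(a^{\ast},f)\sim(a^{\ast\prime},f')$; it is essential that the same $f'$ serves both. By $\lambda_k$ and Fact A, $b_k$ holds at $(a',f')$ iff $B_k^{a'}(p)=1$, and $b_k$ holds at $(a^{\ast\prime},f')$ iff $B_k^{a^{\ast\prime}}(p)=1$ (resp. iff $B'^{\,a^{\ast\prime}}_k(p)=1$). As $b_k$ is rigid below $w_p$ by $(\varphi_7)$, these bits agree. By $\approx$-invariance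 $B_k^{a'}=B_k^a$, and similarly for $a^{\ast\prime}$, $a^{\ast}$. As $p$ was arbitrary, the strings agree. For $k=K+1$ argue in the same way with $G_t$ in place of $b_k$; $G_t$ is rigid below $w_p$ by $(\varphi_8)$.

It matters here that $b_k$ is hidden. Were it in $\sigma$, its truth at $(a,f)$ would have to be the bit $B^a_k(p)$ for every $p$ at once, so every string carried in this way would be constant.

**Fact D.** *If $k\le K$ and $a$ is a $k$-world under $w\in\mathcal W_{k-1}$, then $B'^{\,a}_k=B^a_k+1$ in $N_k$.* By the second item of $\lambda_k$ at $a$, $B'^{\,a}_k=B^a_k\oplus C^a_k$ pointwise. For $p\in N_{k-1}$ take by (T) a $k$-world $a'\approx a$ under $w_p$. By the third and fourth items of $\lambda_k$ at $a'$, Fact A and $\approx$-invariance: if $p=0$, then $C^a_k(0)=C^{a'}_k(0)=1$; if $p\ne0$, then $C^a_k(p)=1$ iff $B^a_k(p-1)=C^a_k(p-1)=1$. So $C^a_k=c_{B^a_k}$, and (1) applies.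

**Step 7: the induction step, $2\le k\le K$.** We prove $(\mathrm I_k)$–$(\mathrm{III}_k)$ from level $k-1$; then $(\mathrm{IV}_k)$ follows by Step 4. Let $v\in\mathcal W_k$ and $w=v^-\in\mathcal W_{k-1}$. Any descendant of $v$ satisfying $\mathbf a_k$ is a $k$-world under $w$.

$(\mathrm I_k)$ If $y=v$, use $(\varphi_5)$; if $y$ is a descendant of $v$ with $\mathbf a_{k+1}$, use $(\varphi_2)$. In both cases each $g$ has a successor $a$ of $y$ with $\mathbf a_k$ and $E_k$ at $(a,g)$. By Fact B, $\mathrm{str}_k(a)=B^a_k$ is defined, and by Fact C it is the same for all such $a$ and all such $y$. So $\mathrm{val}_k(y,g)$ is defined and equals $\mathrm{val}_k(v,g)$.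

$(\mathrm{II}_k)$ Let $g\in\Delta$, and let $a$ be a successor of $v$ with $\mathbf a_k$ and $E_k$ at $(a,g)$. By $(\varphi_5)$ there is $f$ with $F_k$ at $(a,f)$, and then $S_k$ holds at $(v,f)$. Let $a^\circ$ be a successor of $v$ with $\mathbf a_k$ and $E_k$ at $(a^\circ,f)$. By Fact C for $f$ and Fact D,
$$\mathrm{val}_k(v,f)=B_k^{a^\circ}=B'^{\,a}_k=B^a_k+1=\mathrm{val}_k(v,g)+1.$$
Iterating from any $g$, all elements of the cyclic set $N_k$ are values of elements satisfying $S_k$ at $v$.

$(\mathrm{III}_k)$ Write $p_e=\mathrm{val}_{k-1}(w,e)$; this map is onto $N_{k-1}$ and also gives the values at all $k$-worlds below $v$. By $(\varphi_5)$ there is $f$ with $H_k$ at $(v,f)$. Put $s=\mathrm{val}_k(v,f)$. For a successor $a$ of $v$ with $\mathbf a_k$ and $E_k$ at $(a,f)$, $H_k$ holds at $(a,f)$ by rigidity, so $\mu_k$ holds at $a$ by $(\varphi_5)$. There $B_k$ holds at $(a,e)$ iff $s(p_e)=1$; as $\mu_k=\forall(B_k\leftrightarrow Z_k)$ and $Z_k$ is rigid below $v$, $Z_k$ holds of $e$, at all descendants of $v$, iff $s(p_e)=1$. Now let $g$ be arbitrary, $x=\mathrm{val}_k(v,g)$, and let $a$ be a successor of $v$ with $\mathbf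 a_k$ and $E_k$ at $(a,g)$. $B_k$ holds at $(a,e)$ iff $x(p_e)=1$, and by Fact D $B'_k$ holds at $(a,e)$ iff $(x+1)(p_e)=1$. As $e\mapsto p_e$ is onto, $\mu_k$ holds at $a$ iff $x=s$, and $\mu'_k$ holds at $a$ iff $x+1=s$. By $(\varphi_5)$ and rigidity, $H_k$ holds at $(v,g)$ iff $x=s$, and $H^-_k$ iff $x+1=s$. Finally $v\models\forall\neg Z_k$ iff $s(p)=0$ for all $p$, iff $s=0$. This completes the proof of Lemma 5. $\square$

**Step 8: reading off the tiling.** Fix $v\in\mathcal W_K$, and use Facts A–C with $k=K+1$, $w=v$, and $w_p=v_{(p)}\in\mathcal W_K$ with $\mathrm{ind}(v_{(p)})=p$. For a $(K+1)$-world $a$ under a member of $\mathcal W_K$, let $\mathrm{row}(a)(p)$ (resp. $\mathrm{row}'(a)(p)$) be the unique $t$ with $T^a_t(p)=1$ (resp. $T'^{\,a}_t(p)=1$); uniqueness and existence are in $\lambda_{K+1}$. By $(\varphi_8)$ choose $f_0$ with $J$ at $(v,f_0)$. Inductively choose, by $(\varphi_8)$, a successor $a_i$ of $v$ with $\mathbf a_{K+1}$ and $E_{K+1}$ at $(a_i,f_i)$, and then $f_{i+1}$ with $F_{K+1}$ at $(a_i,f_{i+1})$. Let $\rho(p,i)=\mathrm{row}(a_i)(p)$.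

*Ver.* By Fact C for $f_{i+1}$, with $E_{K+1}$ at $a_{i+1}$ and $F_{K+1}$ at $a_i$, $\mathrm{row}(a_{i+1})=\mathrm{row}'(a_i)$. By the vertical conjunct of $\lambda_{K+1}$ at $a_i$, and since all $p\in N_K$ are values, $(\mathrm{row}(a_i)(p),\mathrm{row}'(a_i)(p))\in\mathrm{Ver}$.

*Hor.* For $p\in N_K$ take by (T) a $(K+1)$-world $a'\approx a_i$ under $v_{(p)}$; it has the same row. By Fact A the $H^-_K$-elements at $a'$ are those of value $p-1$, and all satisfy $T_t$ with $t=\mathrm{row}(a_i)(p-1)$. By $\lambda_{K+1}$ the $H_K$-elements, those of value $p$, satisfy some $T_{t'}$ with $(t,t')\in\mathrm{Hor}$; and $t'=\mathrm{row}(a_i)(p)$.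

*Initial row.* For $p\in N_K$, (T) gives $f'$ with $(v,f_0)\sim(v_{(p)},f')$ and a successor $a'$ of $v_{(p)}$ with $(a_0,f_0)\sim(a',f')$. So $J$ holds at $(v_{(p)},f')$, $a'\models\mathbf a_{K+1}$, and $E_{K+1}$ holds at $(a',f')$; hence $a'\models\iota$ by $(\varphi_8)$ at $v_{(p)}$. By Fact A, $\mathrm{row}(a_0)(p)=\mathrm{row}(a')(p)$ lies in $I_0$ if $p=0$ and in $I_1$ if $p\ne0$.

So $\rho$ is a solution, and Proposition 3 is proved. $\square$

## 9. Satisfiability in doubly exponential time

**Lemma 6.** Satisfiability of a $\mathsf{Q^1K}$-formula $\theta$ of length $\ell$ can be decided in time $\exp^2(O(\ell))$.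

*Proof.* Write $\exists,\Diamond$ as $\neg\forall\neg,\neg\Box\neg$; the length grows linearly. A type is a set $t$ of subformulas of $\theta$ respecting $\top$, $\bot$ and the Boolean connectives (so $\neg\chi\in t$ iff $\chi\notin t$, and so on). A quasistate is a nonempty set $q$ of types such that for every subformula $\forall\chi$ and every $t\in q$: $\forall\chi\in t$ iff $\chi\in t'$ for all $t'\in q$. For example, for $\theta=P\wedge\forall\neg P$ no quasistate contains a type $t\ni\theta$: then $\forall\neg P\in t$ would give $\neg P\in t$, although $P\in t$. Types $t,t'$ are compatible (in this order) if $\Box\chi\in t$ implies $\chi\in t'$. Write $q\to q'$ if every $t\in q$ is compatible with some $t'\in q'$, and for every $t'\in q'$ some $t\in q$ is compatible with $t'$.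

Start with all quasistates and repeatedly delete $q$ if for some $t\in q$ and some subformula $\Box\chi\notin t$ there is no remaining $q'$ with $q\to q'$ and $t'\in q'$ such that $t,t'$ are compatible and $\chi\notin t'$. There are at most $\exp^2(O(\ell))$ quasistates, each of size at most $\exp(O(\ell))$, so this takes time $\exp^2(O(\ell))$. We claim that $\theta$ is satisfiable iff some surviving $q$ contains a type $t\ni\theta$.

(⇒) In a model of $\theta$, let $t(w,d)$ be the set of subformulas of $\theta$ true at $(w,d)$ and $q(w)=\{t(w,d):d\in\Delta\}$. If $wRv$, then $t(w,d),t(v,d)$ are compatible for each $d$, and so $q(w)\to q(v)$. If $\Box\chi\notin t(w,d)$, some $v$ with $wRv$ has $\chi\notin t(v,d)$. So, by induction on the deletion steps, no $q(w)$ is ever deleted.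

(⇐) Let $\Delta$ be countably infinite. Build a tree whose worlds $w$ are labeled by a surviving $q_w$ and a map $f_w:\Delta\to q_w$ all of whose fibers $f_w^{-1}(t)$, $t\in q_w$, are infinite; the root is labeled by a surviving $q$ with some $t\in q$ containing $\theta$. For every $w$, $d\in\Delta$ and $\Box\chi\notin f_w(d)$, choose a surviving $q'$ and $t'\in q'$ as in the deletion rule for $t=f_w(d)$, and add a successor $v$ with $q_v=q'$ and $f_v(d)=t'$, where for each $t\in q_w$ the map $f_v$ sends infinitely many elements of the infinite set $f_w^{-1}(t)\setminus\{d\}$ to each type in $q'$ compatible with $t$, and to no other types. This is possible since the set of such types is finite and, by $q_w\to q'$, nonempty. All fibers of $f_v$ are infinite, because every type in $q'$ has a compatible $t\in q_w$. Let $P$ hold at $(w,d)$ iff $P\in f_w(d)$.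

By induction, a subformula $\chi$ holds at $(w,d)$ iff $\chi\in f_w(d)$. The Boolean cases are the definition of a type. For $\forall$: $f_w$ is onto the quasistate $q_w$, so $\forall\chi\in f_w(d)$ iff $\chi\in f_w(e)$ for all $e$. For $\Box$: if $\Box\chi\in f_w(e)$, then $\chi\in f_v(e)$ for each successor $v$, since $f_w(e),f_v(e)$ are compatible for all $e$ by construction; if $\Box\chi\notin f_w(e)$, a successor with $\chi\notin f_v(e)$ was added. So $\theta$ holds at the root, at any $d$ with $f(d)=t\ni\theta$. $\square$

## 10. Hardness, counting types, and the size of interpolants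

**Part 1.** Let $L\in j$-ExpSpace, $j\ge1$. Then $L$ is decided by an always-halting one-tape machine within $\exp^j(q(m))$ cells for some polynomial $q$, and we may take $q(m)\ge m+3$. Put $K=j+1$ and $n=q(m)$, so $N=\exp^{K-1}(n)=\exp^j(q(m))\ge m+3$. Lemma 2 and Proposition 3 give a polynomial-time map $w\mapsto(\varphi,\psi)$ such that $w\in L$ iff $\varphi,\psi$ have no interpolant. The modal depth is $2K+1=2j+3$, and $\varphi\to\psi$ is valid by the Remark in Section 6. So the complement of $L$ reduces to IEP; as $j$-ExpSpace is closed under complement, IEP is $j$-ExpSpace-hard on such inputs.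

Suppose IEP were decidable in time $\exp^i$ of the input size for a fixed $i\ge1$. Every language in $\mathrm{DTIME}(\exp^{i+1}(m))$ is in $(i+1)$-ExpSpace: passing to one tape costs at most a quadratic factor, which is absorbed by the polynomial in $\exp^{i+1}(q(m))$. So by hardness for $j=i+1$ each such language would be decidable in time $\exp^i(q'(m))$ for some polynomial $q'$ depending on the language. For large $m$ this is at most $g(m)=\exp^i(2^{\lfloor m/2\rfloor})=2^{\exp^i(\lfloor m/2\rfloor)}$. But $g(m)^2=2^{2\exp^i(\lfloor m/2\rfloor)}=o(\exp^{i+1}(m))$, because $\exp^i(m)-2\exp^i(\lfloor m/2\rfloor)\to\infty$. So the time hierarchy theorem gives a language in $\mathrm{DTIME}(\exp^{i+1}(m))$ not decidable in time $O(g(m))$, a contradiction. Hence IEP is not decidable in elementary time.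

**Part 2, upper bound.** This turns Lemma 1(b) into an algorithm and counts values. Let $\ell\ge1$ be the size of the input and $D\le\ell$ its modal depth; $c$ denotes suitable integer constants $\ge1$. By Lemma 1 an interpolant exists iff for no value $\Theta$ of $\Theta_D$ both $\varphi\wedge\chi_\Theta$ and $\neg\psi\wedge\chi_\Theta$ are satisfiable. Let $n_j,n'_j$ be the numbers of abstract values of $\tau_j,\omega_j$, let $\ell_j,\ell'_j$ be the maximal lengths of $\chi_\tau,\chi_X$ for such values, and $M_j=\max(\ell,n_j,\ell_j)$. Then $M_0\le\exp(c\ell)$, as $n_0\le2^\ell$ and $\ell_0\le c\ell$. Further, counting subsets, and noting that $\chi_X$ and $\chi_{(\alpha,Y)}$ contain each constituent twice,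
$$n'_j\le2^{M_j},\qquad \ell'_j\le cM_j^2,\qquad n_{j+1}\le2^{\ell+n'_jn_j}\le2^{M_j+2^{M_j}M_j},$$
$$\ell_{j+1}\le c\big(\ell+n'_jn_j(\ell'_j+\ell_j)\big)\le c\,2^{M_j}M_j^3 .$$
So there are fixed integers $c_0,c_1\ge1$ with $M_0\le\exp(c_0\ell)$ and $M_{j+1}\le\exp^2(c_1M_j)$ for all $j$. For $i\ge1$ and integers $y\ge0$, $c\ge1$ we have
$$c\cdot\exp^i(y)\le\exp^i(y+c).\tag{3}$$
Indeed $c\,2^z\le2^{z+c}$; and $2^{z+c}\ge(1+c)2^z\ge2^z+c$ shows inductively $\exp^{i-1}(y)+c\le\exp^{i-1}(y+c)$, so $c\,2^{\exp^{i-1}(y)}\le2^{\exp^{i-1}(y)+c}\le2^{\exp^{i-1}(y+c)}$. By (3) and induction on $j$, $M_j\le\exp^{2j+1}(c_0\ell+c_1j)$: the step is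
$$M_{j+1}\le\exp^2\big(c_1\exp^{2j+1}(c_0\ell+c_1j)\big)\le\exp^{2j+3}(c_0\ell+c_1(j+1)).$$
As $D\le\ell$, $M_D\le\exp^{2D+1}(c\ell)$.

There are at most $2^{M_D}M_D$ values $\Theta$; they can be listed in time $\exp(cM_D^2)$, and the formulas to be tested have length at most $cM_D^2$. By Lemma 6 the total time is at most $\exp^2(cM_D^2)$. Moreover $cM_D^2\le\exp^{2D+1}(c\ell)$ for a larger $c$ on the right: $(\exp^i(y))^2=2^{2\exp^{i-1}(y)}\le\exp^i(2y)$ for $i,y\ge1$, since $2\exp^{i-1}(y)\le\exp^{i-1}(2y)$, and the factor $c$ is absorbed by (3). So the total time is at most $\exp^{2D+3}(c\ell)$, and IEP for modal depth $\le D$ is in $(2D+3)$-ExpTime. For general inputs use $D\le\ell$ and $\exp^i(y)\le\mathsf{tower}(i+y)$, which follows from $y\le\mathsf{tower}(y)$: IEP is decidable in time $\mathsf{tower}(2\ell+3+c\ell)$, hence is in $\mathsf{TOWER}$.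

**Part 2, $\mathsf{TOWER}$-hardness.** Now we let $K$ grow with the input. Let $L\in\mathsf{TOWER}$. Then $L$ is decided by an always-halting one-tape machine in time $\mathsf{tower}(e(m))$ with $e$ elementary: the quadratic cost of passing to one tape is absorbed by increasing $e$, since $\mathsf{tower}(i)^2\le\mathsf{tower}(i+1)$ for $i\ge1$. Increasing $e$ further, we may take $e=\exp^i\circ q$ for some $i$ and polynomial $q$. Put $n=3$ and $K=e(m)+m+2$. Then
$$N=\exp^{K-1}(3)=\exp^{e(m)}\big(\exp^{m+1}(3)\big)>\mathsf{tower}(e(m)),\qquad N\ge\exp^{m+1}(3)\ge m+3,$$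
so the machine stays within cells $0,\dots,N-1$. The map of Lemma 2 followed by the construction of $\varphi,\psi$ runs in time polynomial in $m+n+K$, which is elementary in $m$. By Proposition 3 it reduces the complement of $L$ to IEP, with $\varphi\to\psi$ always valid. Since $\mathsf{TOWER}$ is closed under complement, IEP is $\mathsf{TOWER}$-hard on such inputs, and with the upper bound it is $\mathsf{TOWER}$-complete.

**Part 3.** Suppose that, whenever an interpolant exists for an input of size $\ell$, one of size $\le h(\ell)$ exists, with $h$ elementary; we may take $h=\exp^i\circ q$ for some $i$ and polynomial $q$. Then IEP would be decided by enumerating all $\chi$ over the common predicates of size $\le h(\ell)$ and testing the validity of $\varphi\to\chi$ and $\chi\to\psi$, i.e. the unsatisfiability of the negations. The number of such $\chi$ is at most exponential in a polynomial in $h(\ell)$ and $\ell$, and each test takes elementary time by Lemma 6, so the whole procedure would take elementary time. This contradicts Part 1. $\blacksquare$
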